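\title{Pairs of consecutive gaps in sequences on the circle}

\begin{abstract}
Insert distinct points one at a time on a circle, and let $M_n$ and $m_n$ be the largest and smallest total length of two consecutive gaps after $n$ insertions. We disprove the conjecture that $\limsup M_n/m_n\ge 2$ for every sequence by constructing a sequence with $M_n/m_n\le 1+\theta<1.7549$ for all $n\ge 3$, where $\theta^2+\theta^3=1$. We also prove that every sequence satisfies $\limsup M_n/m_n\ge 1+\eta>1.682$, where $\eta^3+\eta=1$, which improves the bound $5/3$, and that $1+\theta$ is the optimal constant among sequences in which the gap cut by each new point is asymptotically as short as the shortest pair of gaps just after the cut.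
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $x_1,x_2,x_3,\ldots$ be distinct points of the circle $\mathbb T=\mathbb R/\mathbb Z$. The first $n$ points cut $\mathbb T$ into $n$ arcs, the \emph{gaps}, whose lengths in cyclic order we denote by $g_1^{(n)},\ldots,g_n^{(n)}$. For an integer $r\ge1$ put
\[
 M_n^{(r)}=\max_i\bigl(g_i^{(n)}+\cdots+g_{i+r-1}^{(n)}\bigr),\qquad
 m_n^{(r)}=\min_i\bigl(g_i^{(n)}+\cdots+g_{i+r-1}^{(n)}\bigr),
\]
with indices taken cyclically. The ratio $M_n^{(r)}/m_n^{(r)}\ge1$ measures how unevenly the first $n$ points are spread at the scale of $r$ consecutive gaps. It equals $1$ for equally spaced points, but it cannot stay there. If $n\ge3$ gaps all have length $g$, the next point cuts one of them into two pieces. One piece has length at most $g/2$, so the ratio for $r=1$ jumps to at least $2$. The two pieces together have length $g$ while an untouched pair has length $2g$, so the same happens for $r=2$. The question is how small $\limsup_n M_n^{(r)}/m_n^{(r)}$ can be made.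

De Bruijn and Erd\H{o}s proved that $\limsup_n M_n^{(r)}/m_n^{(r)}\ge1+\frac1r$ for every sequence and every $r\ge1$, and this is sharp for $r=1$. For $r\ge2$ the improved bound $1+\frac{r}{r^2-1}$ is known; for $r=2$ it equals $5/3$. The following example shows what one sequence that is optimal for $r=1$ gives for $r=2$.

\begin{example}\label{ex:log}
Take the sequence $x_k=\log_2(2k-1)$ of de Bruijn and Erd\H{o}s. For each odd $o\le 2n-1$ exactly one of $o,2o,4o,\ldots$ lies in $(n,2n]$, and every integer in $(n,2n]$ arises in this way. So modulo $1$ the first $n$ points are $\log_2 j$ for $n<j\le 2n$, and the gaps in cyclic order are $d_j=\log_2\frac{j+1}{j}$ for $j=n,\ldots,2n-1$. They decrease with $j$, so the two longest gaps are adjacent, and so are the two shortest. Hence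
\[
 \frac{M_n^{(1)}}{m_n^{(1)}}=\frac{\log(1+\frac1n)}{\log(1+\frac1{2n-1})}\to2,\qquad
 \frac{M_n^{(2)}}{m_n^{(2)}}=\frac{\log(1+\frac2n)}{\log(1+\frac1{n-1})}\to2 .
\]
The point $x_{n+1}\equiv\log_2(n+\frac12)$ cuts $d_n$ into $d_{2n}$ and $d_{2n+1}$, the two shortest gaps at time $n+1$. Thus the gap cut by $x_{n+1}$ has length exactly $m_{n+1}^{(2)}$.
\end{example}

Equal spacing and the logarithmic sequence both produce the value $2$ for $r=2$, so $2$ is the natural guess for the optimal constant. The problem we treat, taken from \cite{Korsky}, is to prove or disprove the conjecture that
\begin{equation}\label{eq:conj}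
 \limsup_{n\to\infty}\frac{M_n^{(2)}}{m_n^{(2)}}\ge2\qquad\text{for every sequence of distinct points on }\mathbb T.
\end{equation}
The conjecture is false. In both examples long gaps sit next to long gaps, and one does better by interleaving long and short ones.

Let $\theta\approx0.75488$ be the positive root of $\theta^2+\theta^3=1$; its reciprocal is the plastic number, the real root of $p^3=p+1$. Let $\eta\approx0.68233$ be the real root of $\eta^3+\eta=1$. Since $\theta^3+\theta>\theta^3+\theta^2=1$, we have $\eta<\theta$.

\begin{theorem}\label{thm:upper}
There is a sequence of distinct points on $\mathbb T$ with $M_n^{(2)}/m_n^{(2)}\le1+\theta<1.7549$ for every $n\ge3$. For the same sequence and every $r\ge2$ we have $\limsup_n M_n^{(r)}/m_n^{(r)}<1.93<2$.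
\end{theorem}

\begin{theorem}\label{thm:lower}
For every sequence of distinct points on $\mathbb T$, $\limsup_n M_n^{(2)}/m_n^{(2)}\ge1+\eta>1.682$.
\end{theorem}

Theorem~\ref{thm:upper} disproves \eqref{eq:conj}, and Theorem~\ref{thm:lower} improves the bound $5/3$. Together they place the optimal constant for $r=2$ in $[1+\eta,1+\theta]\subset[1.682,1.755]$. We do not determine it, but the upper end is sharp in a natural class. Let $h_n$ be the length of the gap cut by $x_{n+1}$. The two pieces of this gap are consecutive gaps at time $n+1$, so $h_n\ge m_{n+1}^{(2)}$ always. Call the sequence \emph{tight} if $h_n/m_{n+1}^{(2)}\to1$, that is, if the pair just created is asymptotically a shortest pair. The sequence of Example~\ref{ex:log} is tight.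

\begin{theorem}\label{thm:tight}
Every tight sequence satisfies $\limsup_n M_n^{(2)}/m_n^{(2)}\ge1+\theta$. The sequence of Theorem~\ref{thm:upper} is tight, so the value $1+\theta$ is attained in this class.
\end{theorem}

The construction (Section~\ref{sec:construction}) is self-similar and is driven by a substitution on three letters. The lower bounds (Sections~\ref{sec:good}--\ref{sec:tight}) follow one gap and its descendants through a bounded number of generations. A small ratio restricts the order in which adjacent gaps can be cut, and these restrictions contradict each other.

\section{Conventions and monotonicity}\label{sec:conv}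

We write $M_n=M_n^{(2)}$ and $m_n=m_n^{(2)}$ and consider only $n\ge3$. \emph{Time $n$} is the configuration of the first $n$ points, and \emph{step $n$} is the insertion of $x_{n+1}$, which leads from time $n$ to time $n+1$. A step \emph{splits} one gap into two \emph{children}. A \emph{pair sum} is the total length of two adjacent gaps. We use the same letter for a gap and for its length. Left and right refer to a fixed orientation of $\mathbb T$.

\begin{lemma}\label{lem:mono}
The sequences $(M_n)_{n\ge3}$ and $(m_n)_{n\ge3}$ are non-increasing.
\end{lemma}

\begin{proof}
Let step $n$ split a gap $g$ with neighbors $l$ and $r$ into $p$ (next to $l$) and $q$ (next to $r$). The pair sums $l+g$ and $g+r$ are replaced by $l+p$, $p+q=g$ and $q+r$, and all others are unchanged. Each new sum is smaller than a removed one, so the maximum does not increase. Each removed sum exceeds a new one, since $l+g>l+p$ and $g+r>q+r$, so the minimum does not increase either.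
\end{proof}

The same step shows the tension behind all three theorems: $M_n\ge g+\max(l,r)$ and $m_{n+1}\le g$. To keep the ratio below $2$, a gap must have considerably shorter neighbors when it is split. Its children are shorter still, yet they must eventually be split as well, and by then their own neighbors must be short.

\section{A sequence with three gap lengths}\label{sec:construction}

We look for a sequence that proceeds in rounds: in each round all longest gaps are split, and at the end of the round the set of gap lengths is a scaled copy of the set at the start.

One length is the case of equal spacing. Two lengths also fail. Take lengths $1$ (letter $\mathsf A$) and $\tau$ (letter $\mathsf B$) with $\tau+\tau^2=1$. After rescaling by $\tau$, a round sends $\mathsf B\mapsto\mathsf A$ and $\mathsf A\mapsto\mathsf{AB}$ or $\mathsf{BA}$. The new excess of $\mathsf A$'s over $\mathsf B$'s is the old number of $\mathsf B$'s, which tends to infinity, and a cyclic word contains at least as many adjacent pairs $\mathsf{AA}$ as this excess. The first split of a late round destroys at most two of these pairs, so after it $M=2$ and $m\le1$.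

With three lengths $1,\theta,\theta^2$ (letters $\mathsf A,\mathsf B,\mathsf C$) there is room to keep equal letters apart. We split $1=\theta^2+\theta^3$. At the new scale $\theta$ the two pieces are a $\mathsf B$ and a $\mathsf C$, an old $\mathsf B$ becomes $\mathsf A$, and an old $\mathsf C$ becomes $\mathsf B$. The only choice is the side on which the longer piece is placed. Next to an old $\mathsf C$ it would create $\mathsf{BB}$, and one round later $\mathsf{AA}$. So the longer piece must go next to an old $\mathsf B$, and for this the pattern $\mathsf{CAC}$ must never occur. It is convenient to exclude $\mathsf{CA}$ altogether.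

\begin{definition}
A \emph{state of scale $\lambda$} is a configuration of at least three points in which every gap has length $\lambda$ (letter $\mathsf A$), $\lambda\theta$ (letter $\mathsf B$) or $\lambda\theta^2$ (letter $\mathsf C$). It is \emph{admissible} if every pair of adjacent letters, read from left to right, is one of
\begin{equation}\label{eq:five}
 \mathsf{AB},\quad \mathsf{AC},\quad \mathsf{BA},\quad \mathsf{BC},\quad \mathsf{CB}.
\end{equation}
A \emph{round}, started from an admissible state of scale $\lambda$, splits the gaps $\mathsf A$ one after another, in any order, into pieces of lengths $\lambda\theta^2$ and $\lambda\theta^3$. The longer piece is placed on the left if the right neighbor is $\mathsf C$, and on the right if the right neighbor is $\mathsf B$.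
\end{definition}

The neighbors of an $\mathsf A$ are not split during the round, so the rule is unambiguous. The round ends in a state of scale $\lambda\theta$ and acts on letters by
\[
 \mathsf B\mapsto\mathsf A,\qquad \mathsf C\mapsto\mathsf B,\qquad
 \mathsf A\mapsto\begin{cases}\mathsf{BC}&\text{if its right neighbor is }\mathsf C,\\ \mathsf{CB}&\text{if its right neighbor is }\mathsf B.\end{cases}
\]
We choose $x_1,x_2,x_3$ so that the gaps form the cyclic word $\mathsf{BAC}$. Its adjacent pairs $\mathsf{BA},\mathsf{AC},\mathsf{CB}$ are all in \eqref{eq:five}. The first four rounds give
\[
 \mathsf{BAC}\to\mathsf{ABCB}\to\mathsf{CBABA}\to\mathsf{BACBABC}\to\mathsf{ABCBACBAB},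
\]
where in $\mathsf{CBABA}$ the right neighbor of the last $\mathsf A$ is the first letter $\mathsf C$; see Figure~\ref{fig:rounds}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4.4,yscale=0.85]
\foreach \y/\n/\W in {
0/3/{0/.755/B,.755/1.755/A,1.755/2.325/C},
1/4/{0/.755/A,.755/1.325/B,1.325/1.755/C,1.755/2.325/B},
2/5/{0/.325/C,.325/.755/B,.755/1.325/A,1.325/1.755/B,1.755/2.325/A},
3/7/{0/.325/B,.325/.755/A,.755/1/C,1/1.325/B,1.325/1.755/A,1.755/2.08/B,2.08/2.325/C},
4/9/{0/.325/A,.325/.57/B,.57/.755/C,.755/1/B,1/1.325/A,1.325/1.51/C,1.51/1.755/B,1.755/2.08/A,2.08/2.325/B}}
{\node[left] at (-.05,-\y) {$n=\n$};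
 \foreach \p/\q/\s in \W {\draw[|-|] (\p,-\y) -- node[above] {$\mathsf{\s}$} (\q,-\y);}}
\end{tikzpicture}
\caption{The circle, cut open at one of the points, at the start of the first five rounds of the construction. In each row the gaps $\mathsf A,\mathsf B,\mathsf C$ have lengths in the proportion $1:\theta:\theta^2$. From one row to the next every $\mathsf A$ is split in the proportion $1:\theta$, with the longer piece next to a gap labeled $\mathsf B$ in the upper row, and the scale shrinks by the factor $\theta$.}
\label{fig:rounds}
\end{figure}

\begin{lemma}\label{lem:adm}
A round transforms an admissible state into an admissible state that contains the letter $\mathsf A$.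
\end{lemma}

\begin{proof}
Two adjacent new letters either lie in the image of one old $\mathsf A$, and then they are $\mathsf{BC}$ or $\mathsf{CB}$, or they are the last letter of the image of an old letter and the first letter of the image of its right neighbor. We go through the five old pairs and mark the boundary between the two images:
\[
 \mathsf{AB}\mapsto\mathsf{CB}|\mathsf A,\quad
 \mathsf{AC}\mapsto\mathsf{BC}|\mathsf B,\quad
 \mathsf{BA}\mapsto\mathsf A|\mathsf{BC}\ \text{or}\ \mathsf A|\mathsf{CB},\quad
 \mathsf{BC}\mapsto\mathsf A|\mathsf B,\quad
 \mathsf{CB}\mapsto\mathsf B|\mathsf A .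
\]
The pairs across the boundary are $\mathsf{BA}$, $\mathsf{CB}$, $\mathsf{AB}$ or $\mathsf{AC}$, $\mathsf{AB}$, and $\mathsf{BA}$, all in \eqref{eq:five}. Finally, an admissible word contains a $\mathsf B$, because $\mathsf A$ is followed by $\mathsf B$ or $\mathsf C$, and $\mathsf C$ is followed by $\mathsf B$. This $\mathsf B$ becomes an $\mathsf A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Start from $\mathsf{BAC}$ and perform rounds forever. By Lemma~\ref{lem:adm} every round starts from an admissible state and inserts at least one point, always in the interior of a gap. This defines an infinite sequence of distinct points, and every time $n\ge3$ lies between the start and the end of some round.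

Fix a round and measure lengths in units of its scale. At its start the lengths are $1,\theta,\theta^2$ and adjacent gaps have different lengths, so every pair sum is at most $1+\theta$. At its end the lengths are $\theta,\theta^2,\theta^3$, again with adjacent ones different, so every pair sum is at least $\theta^2+\theta^3=1$. By Lemma~\ref{lem:mono},
\begin{equation}\label{eq:round}
 1\le m_n\le M_n\le1+\theta\qquad\text{at all times $n$ from the start to the end of the round.}
\end{equation}
This gives $M_n/m_n\le1+\theta$, and $\theta<0.7549$ because $0.7549^2+0.7549^3>1$.

Now let $r\ge2$. If $r=2s$, a sum of $r$ consecutive gaps is a sum of $s$ pair sums, so by \eqref{eq:round} it lies in $[s,s(1+\theta)]$ and the ratio is at most $1+\theta$. If $r=2s+1$ with $s\ge1$, there is one further gap, whose length during the round lies in $[\theta^3,1]$. Using $(1+\theta)\theta^3=\theta$, we bound the ratio by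
\[
 \frac{s(1+\theta)+1}{s+\theta^3}=1+\theta+\frac{1-\theta}{s+\theta^3}.
\]
The right side decreases in $s$. At $s=1$ it equals $\frac{2+\theta}{1+\theta^3}<\frac{2.7549}{1.43}<1.93$, where $\theta^3=1-\theta^2>0.43$. This bound does not depend on $n$.
\end{proof}

In the units of its round each split gap has length $h_n=1$, and $1\le m_{n+1}\le h_n$ by \eqref{eq:round}. So $h_n=m_{n+1}$ for all $n\ge3$, and the sequence is tight.

\section{Good steps and regular arcs}\label{sec:good}

Both lower bounds are proved by contradiction from the following assumption, which is in force for the rest of the paper except where a proof sets it up: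
\begin{equation}\label{eq:standing}
 \limsup_{n\to\infty}\frac{M_n}{m_n}<1+y,\qquad 0<y<\theta .
\end{equation}
Since $t\mapsto t^2+t^3$ is increasing for $t>0$, the condition $y<\theta$ means
\begin{equation}\label{eq:key}
 y^2<\frac1{1+y}.
\end{equation}
Fix $c$ with $\limsup M_n/m_n<c<1+y$ and $N\ge3$ with $M_n\le c\,m_n$ for $n\ge N$. The $n$ pair sums at time $n$ add up to $2$, so $m_n\le 2/n\le M_n$, and therefore
\begin{equation}\label{eq:size}
 \frac2{cn}\le m_n\le\frac2n,\qquad M_n\le\frac{2c}n\qquad(n\ge N).
\end{equation}

The assumption compares $M$ and $m$ at the same time, whereas the inequalities noted after Lemma~\ref{lem:mono} involve $M$ before a step and $m$ after it. The slack between $c$ and $1+y$ bridges this difference for almost all steps. Call step $n$ \emph{good} if $M_n\le(1+y)\,m_{n+1}$, and \emph{bad} otherwise.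

\begin{lemma}\label{lem:bad}
For $N\le n_1<n_2$, the number of bad steps in $[n_1,n_2)$ is at most $\log(cn_2/n_1)\big/\log\frac{1+y}{c}$.
\end{lemma}

\begin{proof}
At a bad step $n\ge N$ we have $m_{n+1}<M_n/(1+y)\le\frac{c}{1+y}m_n$, and at every step $m_{n+1}\le m_n$. If there are $t$ bad steps in $[n_1,n_2)$, then $\bigl(\frac{1+y}c\bigr)^t\le m_{n_1}/m_{n_2}\le cn_2/n_1$ by \eqref{eq:size}.
\end{proof}

\begin{lemma}\label{lem:local}
Let a good step $n$ split $g$, with neighbors $l$ and $r$, into $p$ (next to $l$) and $q$ (next to $r$), and put $m=m_{n+1}$. Then
\begin{enumerate}
\item[(i)] $m\le g$;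
\item[(ii)] $l,r\le ym\le yg$;
\item[(iii)] $p,q\le ym$;
\item[(iv)] $p,q,l,r\ge(1-y)m$.
\end{enumerate}
\end{lemma}

\begin{proof}
By symmetry it suffices to treat $l$ and $p$. After the step $p+q=g$, $l+p$ and $q+r$ are pair sums, hence at least $m$; this includes (i). Before the step $l+g$ and $g+r$ are pair sums, hence at most $M_n\le(1+y)m$. So $l\le(1+y)m-g\le ym$, which with (i) is (ii). Subtracting $q+r\ge m$ from $g+r\le(1+y)m$ gives $p=g-q\le ym$. Finally, $l+p\ge m$ with both $l$ and $p$ at most $ym$ gives (iv).
\end{proof}

Good steps exist by Lemma~\ref{lem:bad}, and (iii) and (iv) force $1-y\le y$. So a single good step already yields $\limsup M_n/m_n\ge3/2$, the bound of de Bruijn and Erd\H{o}s for $r=2$. To do better we follow the gaps through later steps, by means of the next lemma.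

\begin{lemma}\label{lem:nbr}
Let $z$ and $w$ be adjacent gaps present at the same time. If $z$ is split before $w$, at a good step, then $w\le yz$.
\end{lemma}

\begin{proof}
At that step $w$ is still a neighbor of $z$, so Lemma~\ref{lem:local}(ii) applies.
\end{proof}

Here is the method in its smallest form. Let a good step split $g$, let $m_0$ be the value of $m$ just after it, and suppose that the child $a$ is later split before the child $b$, again at a good step. Then $(1-y)m_0\le b\le ya\le y^2m_0$, so $1-y\le y^2$ and $y\ge\frac{\sqrt5-1}2$. One more generation has raised $3/2$ to the golden ratio. To make such arguments rigorous we need a place on the circle where all steps over a long stretch of time are good and all gaps do get split within that stretch. Bad steps are rare enough for such a place to exist. Fix an integer $K>c^2/(1-y)$.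

\begin{lemma}[Regular arcs]\label{lem:regular}
Let $s\ge1$. For all sufficiently large $n$ there is an arc $J$, the union of $s$ consecutive gaps $I_1,\ldots,I_s$ at time $n$, with the following properties.
\begin{enumerate}
\item[(a)] Every step in $[n,K^5n)$ that splits a gap contained in $J$ is good.
\item[(b)] Let $0\le i\le4$. A gap contained in $J$ and present at a time $k\in[n,K^in]$ is split at a step in $[k,K^{i+1}n)$.
\item[(c)] A gap contained in $J$ and present at some time $k\ge Kn$ was created at a step in $[n,k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call a gap present at time $k$ \emph{long at time $k$} if its length is at least $(1-y)m_k$. By Lemmas~\ref{lem:local}(iv) and~\ref{lem:mono}, a gap created at a good step $j$ has length at least $(1-y)m_{j+1}$ and is long at every later time at which it is present. So a gap that is not long at time $n$ was present at time $N$ or was created at a bad step in $[N,n)$. By Lemma~\ref{lem:bad} there are at most $N+O(\log n)$ such gaps. By the same lemma the number of bad steps in $[n,K^5n)$ is bounded independently of $n$, and each of them splits a gap contained in a single gap of time $n$. Among $\lfloor n/s\rfloor$ disjoint blocks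 of $s$ consecutive gaps at time $n$, only $O(\log n)$ contain a gap that is not long or are hit by a bad step in $[n,K^5n)$. For large $n$ some block avoids both defects; let $J$ be its union. Then (a) holds.

A gap $z\subset J$ present at a time $k\in[n,K^4n]$ is either one of the $I_j$ or was created at a good step, so it is long at time $k$ by Lemma~\ref{lem:mono} and the above. By \eqref{eq:size} and the choice of $K$,
\[
 M_{Kk}\le\frac{2c}{Kk}<\frac{2(1-y)}{ck}\le(1-y)m_k\le z .
\]
Every gap at time $Kk$ is shorter than $M_{Kk}$, so $z$ is split at a step in $[k,Kk)$. This proves (b). In particular $I_1,\ldots,I_s$ are no longer present at time $Kn$, which gives (c).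
\end{proof}

We call $J$ a \emph{regular arc} of size $s$ at time $n$. Two remarks take care of all bookkeeping below. First, the children created at a step in $[n,K^in)$ are present at a time at most $K^in$, so by (b) each generation costs one power of $K$. Second, the endpoints of the $I_j$ remain points of the sequence, so every later gap in $J$ lies in a single $I_j$, and its neighbors lie in $I_{j-1}$, $I_j$ or $I_{j+1}$ when $1<j<s$.

\section{The order of splitting and the general lower bound}\label{sec:order}

Let $J$ be a regular arc at time $n$, and let a step in $[n,K^4n)$ split a gap $g\subset J$. Both children are split at good steps before $K^5n$. The one that is split first is the \emph{early child} $a$, and the other is the \emph{late child} $b$. Let $u$ and $v$ be the neighbors of $g$ at its split, with $u$ on the side of $a$ and $v$ on the side of $b$. Up to reflection the step is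
\[
 u,\ g,\ v\quad\longrightarrow\quad u,\ a,\ b,\ v .
\]
For other gaps $z$ we write $z'$ for the early and $z''$ for the late child.

To add a generation to the argument of Section~\ref{sec:good} we have to know the neighbors of $a$ when $a$ is split. One of them is $b$. The other could a priori be a descendant of $u$, about which little is known. The next lemma excludes this, and it is the point at which the constant $\theta$ enters.

\begin{lemma}\label{lem:order}
Let a step in $[n,K^4n)$ split a gap $g\subset J$.
\begin{enumerate}
\item[(i)] $b\le ya$ and $a\ge g/(1+y)$.
\item[(ii)] If $u\subset J$, then $a$ is split before $u$, and $u\le ya$. Thus from its creation until its split the neighbors of $a$ are $u$ and $b$.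
\end{enumerate}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:nbr} gives $b\le ya$, so $g=a+b\le(1+y)a$. For (ii), suppose that $u$ is split before $a$. That step comes before $K^5n$ and $u\subset J$, so it is good. Lemma~\ref{lem:nbr}, Lemma~\ref{lem:local}(ii) for the split of $g$, and \eqref{eq:key} give $a\le yu\le y^2g<g/(1+y)$, contradicting (i). So $a$ is split before $u$, and $u\le ya$ by Lemma~\ref{lem:nbr}.
\end{proof}

\begin{remark}\label{rem:sharp}
Part (ii) fails for $y=\theta$. In the sequence of Section~\ref{sec:construction}, a split gap $g=1$ has early child $a=\theta^2$, placed next to an old $\mathsf B$, so $u=\theta$. Then $a=\theta u=\theta^2g=g/(1+\theta)$, with equality throughout the chain above, and $u$ is split one round before $a$.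
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Suppose that $\limsup M_n/m_n<1+\eta$, and choose $y<\eta$ with $\limsup M_n/m_n<1+y$. Then $y>0$ because $M_n\ge m_n$, and $y<\eta<\theta$, so \eqref{eq:standing} holds. Take a regular arc $J$ of size $3$ at a large time $n$, and let $g=I_2$. It is split at a step before $Kn$, and its neighbors $u,v$ at that step lie in $J$. Let $m_0$ be the value of $m$ just after this step. By Lemma~\ref{lem:local}(iii) and (iv),
\[
 a\le ym_0,\qquad u,\,b\ge(1-y)m_0 .
\]
The early child $a$ is split before $K^2n$, and by Lemma~\ref{lem:order}(ii) its neighbors at that step are $u$ and $b$. Let $\mu$ be the value of $m$ just after that step, and let $Z\in\{u,b\}$ be the neighbor on the side of the early child $a'$ of $a$. Since $Z\subset J$, Lemma~\ref{lem:order}(ii) applies to the split of $a$ and gives $Z\le ya'$. Lemma~\ref{lem:local}(iii) and (i) give $a'\le y\mu\le ya$. Therefore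
\[
 (1-y)m_0\le Z\le ya'\le y^2a\le y^3m_0 ,
\]
that is, $y^3+y\ge1$, which contradicts $y<\eta$. Finally, $\eta>0.682$ because $0.682^3+0.682<1$.
\end{proof}

The three inequalities $1-y\le y$, $1-y\le y^2$ and $1-y\le y^3$ invite a fourth, but the chain stops here. When $a'$ is split, its neighbors are $Z$ and $a''$. If the early child of $a'$ lies next to $a''$, the resulting upper bound concerns $a''$, for which Lemma~\ref{lem:local} only offers the lower bound $(1-y)\mu$ at the smaller scale $\mu$.

\section{Tight sequences}\label{sec:tight}

Assume now that the sequence is tight and satisfies \eqref{eq:standing}; we shall reach a contradiction. By \eqref{eq:key} we can fix $\varepsilon>0$ so small that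
\begin{equation}\label{eq:eps}
 2\varepsilon(1+y)^2<1-y,\qquad \alpha\beta>y^2,\qquad\text{where }\ \alpha=\frac1{1+y}-\varepsilon,\quad \beta=1-\varepsilon(1+y).
\end{equation}
The first inequality gives $0<\beta<1$, and $\alpha=\beta/(1+y)$, so $0<\alpha<1$ as well. Hence $\alpha>y^2$ and $\beta>y^2$.

By tightness, $m_{k+1}\ge h_k/(1+\varepsilon)\ge(1-\varepsilon)h_k$ for all large $k$. Suppose that such a step $k$ splits $z$ into $z_1$ and $z_2$, and that $t$ is the neighbor of $z$ on the side of $z_1$. Then $t+z_1\ge(1-\varepsilon)(z_1+z_2)$, so
\begin{equation}\label{eq:far}
 t\ge z_2-\varepsilon z .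
\end{equation}
In words, each neighbor of a split gap is almost as long as the child on the far side. This is the only way in which tightness is used. Without it one has only the lower bound of Lemma~\ref{lem:local}(iv), which does not compare the neighbor with a child.

Take a regular arc $J$ at a time $n$ so large that \eqref{eq:far} holds at all steps $k\ge n$. Call a step \emph{interior} if it lies in $[n,K^3n)$ and splits a gap $g\subset J$ both of whose neighbors $u,v$ lie in $J$. In the proof of Theorem~\ref{thm:lower} we did not know on which side the early child of $a$ lies. Inequality \eqref{eq:far} decides this, and the result is a stronger imbalance between siblings.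

\begin{lemma}\label{lem:T1}
At an interior step, $b\le y^2a$.
\end{lemma}

\begin{proof}
The gap $a$ is split before $K^4n$, with neighbors $u,b\subset J$ by Lemma~\ref{lem:order}(ii), so both parts of Lemma~\ref{lem:order} apply to the split of $a$. Suppose that $a'$ is adjacent to $u$, so that the order is $u,a',a'',b$. Then $u\le ya'$ by Lemma~\ref{lem:order}(ii). On the other hand, \eqref{eq:far} for the split of $g$ gives $u\ge b-\varepsilon g$, and for the split of $a$ it gives $b\ge a'-\varepsilon a$. Hence $ya'\ge a'-2\varepsilon g$. By Lemma~\ref{lem:order}(i), applied twice, $g\le(1+y)^2a'$, so $1-y\le2\varepsilon(1+y)^2$, contradicting \eqref{eq:eps}. Therefore $a'$ is adjacent to $b$, and Lemma~\ref{lem:order}(ii) gives $b\le ya'$. By Lemma~\ref{lem:local}(iii) and (i), $a'\le ya$.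
\end{proof}

So the late child is short, while by \eqref{eq:far} its outer neighbor $v$ is almost as long as $a$. This determines what happens to $v$.

\begin{lemma}\label{lem:T2}
At an interior step, $v$ is split before $b$, and the child of $v$ adjacent to $b$ is the early child $v'$.
\end{lemma}

\begin{proof}
By \eqref{eq:far} and Lemma~\ref{lem:order}(i), $v\ge a-\varepsilon g\ge\beta a$. The gaps $b$ and $v$ are both split at good steps before $K^4n$. If $b$ were split first, Lemma~\ref{lem:nbr} would give $v\le yb\le y^2a<\beta a$, a contradiction. So $v$ is split first, with $b$ as a neighbor, and Lemma~\ref{lem:order}(i) gives $v'\ge v/(1+y)$. If $v''$ were adjacent to $b$, then \eqref{eq:far} for the split of $v$ would give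
\[
 b\ge v'-\varepsilon v\ge\alpha v\ge\alpha\beta a>y^2a,
\]
contradicting Lemma~\ref{lem:T1}.
\end{proof}

Lemma~\ref{lem:T2} says nothing about the other neighbor $x$ of $v$, except that it ends up next to the late child $v''$ and, by \eqref{eq:far}, cannot be short. We now ask how $v$ and $x$ became neighbors. The step that created the younger of the two is itself subject to Lemmas~\ref{lem:order}, \ref{lem:T1} and~\ref{lem:T2}, and every possible history violates one of them.

\begin{proof}[Proof of Theorem~\ref{thm:tight}]
Suppose that a tight sequence has $\limsup M_n/m_n<1+\theta$. Choose $y<\theta$ with $\limsup M_n/m_n<1+y$, so that \eqref{eq:standing} holds, and take $\varepsilon$ and $n$ as above, with $J$ a regular arc of size $7$.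

Let $g_0\subset I_4$ be a gap present at time $Kn$; we start at time $Kn$ so that, by Lemma~\ref{lem:regular}(c), all gaps in sight were created after time $n$. The gap $g_0$ is split at a step in $[Kn,K^2n)$, and this step is interior. Let $b_0$ be its late child and $w$ its neighbor on the side of $b_0$. Then $w$ lies in one of $I_3,I_4,I_5$ and is split at a step before $K^3n$. By Lemma~\ref{lem:T2}, $b_0$ is still a neighbor of $w$ at that step, and $w'$ is adjacent to $b_0$. Let $x$ be the other neighbor of $w$ at that step; it lies in one of $I_2,\ldots,I_6$. Up to reflection the split of $w$ is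
\[
 b_0,\ w,\ x\quad\longrightarrow\quad b_0,\ w',\ w'',\ x .
\]
We record three facts.
\begin{enumerate}
\item[(A)] $w$ is split before $x$.
\item[(B)] The child of $w$ adjacent to $x$ is the late child $w''$.
\item[(C)] $x>y^2w$. Indeed, \eqref{eq:far} and Lemma~\ref{lem:order}(i) give $x\ge w'-\varepsilon w\ge\alpha w$.
\end{enumerate}
Both $w$ and $x$ are present at a time in $[Kn,K^3n)$, so by Lemma~\ref{lem:regular}(c) they were created at steps in $[n,K^3n)$. The gaps split at these steps lie in $I_2,\ldots,I_6$ and their neighbors lie in $J$, so both steps are interior. The arcs $w$ and $x$ share an endpoint. Hence, if one of them is created after the other, the older one is at that step the neighbor of the parent on the side of the younger one. There are three cases.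

\emph{Case 1: $w$ and $x$ are created at the same step.} Then they are siblings, and by (A) $w$ is the early child. Lemma~\ref{lem:T1} gives $x\le y^2w$, contradicting (C).

\emph{Case 2: $x$ is created after $w$.} If $x$ is the early child of its parent, then $w$ plays the role of $u$, and Lemma~\ref{lem:order}(ii) says that $x$ is split before $w$, contradicting (A). If $x$ is the late child, then $w$ plays the role of $v$, and Lemma~\ref{lem:T2} says that the child of $w$ adjacent to $x$ is $w'$, contradicting (B).

\emph{Case 3: $w$ is created after $x$.} If $w$ is the late child of its parent, then $x$ plays the role of $v$, and Lemma~\ref{lem:T2} says that $x$ is split before $w$, contradicting (A). If $w$ is the early child, then $x$ plays the role of $u$. By Lemma~\ref{lem:order}(ii), no neighbor of $w$ is split between the creation of $w$ and its split. But $g_0$ was split while $w$ was present and adjacent to it, a contradiction.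

All cases are impossible, so every tight sequence has $\limsup M_n/m_n\ge1+\theta$. The sequence of Theorem~\ref{thm:upper} was shown to be tight at the end of Section~\ref{sec:construction}, and it has $M_n/m_n\le1+\theta$ for all $n\ge3$, so for it the limit superior equals $1+\theta$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Korsky} Samuel Korsky, \emph{An Improved Lower Bound for the de Bruijn--Erd\H{o}s Consecutive Gap Problem}, arXiv:2605.30959 (2026).
\end{thebibliography}
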